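
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Smooth approximation of continuous quaternionic plurisubharmonic functions on hypercomplex manifolds}


\begin{abstract}
On a hypercomplex manifold $X$, a continuous function $h$ is called quaternionic plurisubharmonic if $\partial\partial_J h\ge 0$ in the sense of distributions. Alesker and Verbitsky conjectured that every such function is locally a uniform limit of $C^2$ quaternionic plurisubharmonic functions. We prove this. The approximants can be taken $C^\infty$, strictly plurisubharmonic and decreasing, on neighborhoods that do not depend on $h$. The proof passes to the viscosity formulation, takes a sup-convolution in which points are compared through quaternionic frames, and mollifies the resulting semiconvex function. We also prove a global theorem of Richberg type for strictly plurisubharmonic functions,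 and we show that global approximation of all plurisubharmonic functions by decreasing sequences of smooth strictly plurisubharmonic ones is possible exactly when $X$ carries a continuous strictly plurisubharmonic function.
\end{abstract}

\section{Introduction}

\subsection{The question}

A \emph{hypercomplex manifold} is a smooth manifold $X$ with three complex structures $I,J,K$, acting on the right on $TX$ and satisfying $IJ=-JI=K$. Thus every tangent space is a right $\mathbb H$-module. We assume that $X$ is Hausdorff and second countable, and write $\dim_{\mathbb R}X=m=4n$ with $n\ge1$.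

Let $\Lambda^{p,q}_I(X)$ denote the $(p,q)$-forms of the complex manifold $(X,I)$, let $\partial,\bar\partial$ be its usual operators, and put
\[
\partial_J:=J^{-1}\circ\bar\partial\circ J,\qquad (J\alpha)(Y_1,Y_2,\dots)=\alpha(Y_1J,Y_2J,\dots).
\]
Since $J$ anticommutes with $I$, it maps $\Lambda^{p,q}_I$ to $\Lambda^{q,p}_I$, so $\partial_J$ maps $\Lambda_I^{p,q}$ to $\Lambda_I^{p+1,q}$; moreover $\partial\partial_J=-\partial_J\partial$. A form $\omega\in\Lambda^{2,0}_I(X)$ is \emph{real} if $\overline{J\omega}=\omega$, and $\partial\partial_Jf$ is real for every smooth real function $f$. If $\omega$ is real and $Y$ is a real vector field, then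
\[
\omega(Y,YJ)=\overline{(J\omega)(Y,YJ)}=\overline{\omega(YJ,-Y)}=\overline{\omega(Y,YJ)}
\]
is real. We call $\omega$ \emph{non-negative} if $\omega(Y,YJ)\ge0$ for every real vector field $Y$. A generalized section $\omega$ of the bundle of real $(2,0)$-forms is non-negative if for every smooth real vector field $Y$ the distribution $\omega(Y,YJ)$ is non-negative.

\begin{definition}
A continuous function $h:X\to\mathbb R$ is \emph{quaternionic plurisubharmonic} (psh) if $\partial\partial_Jh$, computed in the sense of distributions, is non-negative. The class of these functions is denoted $P'(X)$. The subclass $P''(X)$ consists of those $h\in P'(X)$ such that every $x\in X$ has a neighborhood $U$ and a sequence $h_N\in P'(U)\cap C^2(U)$ converging to $h$ uniformly on compact subsets of $U$.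
\end{definition}

Alesker and Verbitsky \cite{AV} conjectured that $P'(X)=P''(X)$ for every hypercomplex manifold. We prove the conjecture.

To see what is being asked, take $X=\mathbb H^n$, with $I,J,K$ acting as right multiplication by $i,j,k$. We shall see in Section~\ref{sec:operator} that, for a constant vector $v$,
\[
4\,\partial\partial_Jf(v,vJ)=D^2f(v,v)+D^2f(vi,vi)+D^2f(vj,vj)+D^2f(vk,vk).
\]
The four vectors are orthogonal and have length $|v|$, so this is $|v|^2$ times the Laplacian of $f$ along the quaternionic line $x+v\mathbb H$. Hence a $C^2$ function on $\mathbb H^n$ is psh exactly when it is subharmonic along every right quaternionic line; for $n=1$ these are the $C^2$ subharmonic functions on $\mathbb R^4$. The operators have constant coefficients, so they commute with convolution, and convolving a continuous psh function with a mollifier gives smooth psh functions that converge to it. Thus $P'=P''$ on open subsets of $\mathbb H^n$, a known fact that suggests the answer in general.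

On a general $X$ the same expression is a family of second order operators whose directions turn from point to point and which have first order terms. In general no group of translations preserves the family, and for $n\ge2$ each operator is degenerate: its principal part sees only four of the $4n$ directions. So neither convolution nor elliptic theory applies directly.

\subsection{Results}

A $C^2$ function $f$ is \emph{strictly psh} if $\partial\partial_Jf(Y,YJ)>0$ for all real tangent vectors $Y\neq0$. A continuous function $h$ is \emph{strictly psh} if every point has a neighborhood $U$ with a $C^2$ strictly psh function $\psi$ on $U$ such that $h-\psi\in P'(U)$. For $C^2$ functions the two definitions agree, because a $C^2$ function is psh exactly when the inequality holds pointwise (Lemma~\ref{lem:dist}(3)). Indeed, if $f$ is strictly psh in the first sense take $\psi=f/2$; conversely, if $f-\psi$ is psh then $\partial\partial_Jf(Y,YJ)\ge\partial\partial_J\psi(Y,YJ)>0$ for $Y\ne0$.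

\begin{theorem}\label{thm:main}
Every $x_0\in X$ has a neighborhood $U$, depending only on $X$ and $x_0$ and contained in any prescribed neighborhood of $x_0$, such that for each $h\in P'(X)$ there are $C^\infty$ strictly psh functions $h_N$ on $U$ converging to $h$ uniformly on $U$. One can take $h_N$ decreasing in $N$. In particular $P'(X)=P''(X)$.
\end{theorem}

\begin{theorem}\label{thm:equiv}
For a continuous function $h:X\to\mathbb R$ the following are equivalent.
\begin{itemize}
\item[(i)] $h\in P'(X)$.
\item[(ii)] $h$ is psh in the viscosity sense: whenever $\varphi$ is $C^2$ near a point $x_0$ and $h-\varphi$ has a local maximum at $x_0$, then $\partial\partial_J\varphi(Y,YJ)\ge0$ for all $Y\in T_{x_0}X$.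
\item[(iii)] Every point has a neighborhood on which $h$ is a uniform limit of $C^\infty$ strictly psh functions.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:richberg}
Let $h$ be continuous and strictly psh on $X$, and let $\lambda:X\to(0,\infty)$ be continuous. Then there is a $C^\infty$ strictly psh function $\tilde h$ on $X$ with $h\le\tilde h\le h+\lambda$.
\end{theorem}

\begin{theorem}\label{thm:global}
The following are equivalent.
\begin{itemize}
\item[(a)] $X$ carries a continuous strictly psh function.
\item[(b)] Every $h\in P'(X)$ is the limit, uniformly on compact sets, of a decreasing sequence of $C^\infty$ strictly psh functions defined on all of $X$.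
\end{itemize}
\end{theorem}

\begin{remark}\label{rem:compact}
A continuous strictly psh function $h$ has no local maximum. Indeed, let $x_0$ be one and let $h-\psi$ be psh near $x_0$ with $\psi$ strictly psh of class $C^2$. Then $(h-\psi)-(-\psi)=h$ has a local maximum at $x_0$, so Theorem~\ref{thm:equiv}, applied to $h-\psi$ near $x_0$ with test function $-\psi$, gives $-\partial\partial_J\psi(Y,YJ)\ge0$ on $T_{x_0}X$, a contradiction. Hence (a) fails on compact $X$. There the conclusion of Theorem~\ref{thm:richberg} also fails for the psh function $h=0$, so strictness cannot be dropped from that theorem.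
\end{remark}

\subsection{Plan of the proof}

Section~\ref{sec:operator} writes the operator in coordinates and quaternionic frames. Section~\ref{sec:model} shows the two main computations in the plane with one moving direction. The general proof of the local theorem has three steps.
\begin{enumerate}
\item \emph{Distributions to viscosity} (Section~\ref{sec:viscosity}). The next step takes maxima, so it needs a notion of psh that can be tested at single points.
\item \emph{Sup-convolution} (Section~\ref{sec:sup}). This replaces $h$ by a semiconvex function $h^\varepsilon$ that is psh up to a small error at almost every point. The error is small because nearby points are compared by quaternionic transport and not by translation.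
\item \emph{Mollification} (Section~\ref{sec:mollify}). For a semiconvex function the defect caused by mollifying can be made to tend to zero, by a triangle inequality for a degenerate Hilbert--Schmidt norm.
\end{enumerate}
A small multiple of a strictly psh function then absorbs all errors (Section~\ref{sec:local}). Section~\ref{sec:glue} glues the local approximations.

\section{The operator in coordinates and frames}\label{sec:operator}

\subsection{The local formula}

We use $\alpha\wedge\beta(X,Y)=\alpha(X)\beta(Y)-\alpha(Y)\beta(X)$; another normalization multiplies everything by a positive constant. If $J$ acted on $1$-forms with the opposite sign, then $\partial\partial_Jh$ would change sign for functions $h$, the classes $P',P''$ would become $-P',-P''$, and the conjecture would be equivalent.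

Write $R_0=1$, $R_1=I$, $R_2=J$, $R_3=K$ for the endomorphisms acting on the right on $TX$, and use the same letters for right multiplication by $1,i,j,k$ on $\mathbb H^n$.

\begin{lemma}\label{lem:formula}
In a chart of $X$ there are symmetric bilinear maps $\Gamma_x:\mathbb R^m\times\mathbb R^m\to\mathbb R^m$, smooth in $x$, such that for all real $f\in C^2$ and all real tangent vectors $Y$ at $x$,
\begin{equation}\label{eq:formula}
4\,\partial\partial_Jf(Y,YJ)=\sum_{a=0}^3D^2f(YR_a,YR_a)+Df\cdot\Gamma_x(Y,Y).
\end{equation}
On $\mathbb H^n$ with its standard coordinates, $\Gamma=0$.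
\end{lemma}

\begin{proof}
For a fixed vector field $Y$ the left side is a linear differential operator in $f$ of order at most two with smooth coefficients. The coefficients are real because $\partial\partial_Jf$ is a real form for real $f$. They are quadratic in $Y$ at each point, and the operator kills constants. So it equals $P^{ij}\partial_{ij}f+P^i\partial_if$ with $P^{ij}$ symmetric, and $P^i$, polarized in $Y$, gives $\Gamma$. It remains to find $P^{ij}$.

Fix $x$ and a covector $\xi$, and take $f=u^2/2$ with $u$ real and smooth, $u(x)=0$, $du(x)=\xi$. Then $\partial_Jf=u\,\partial_Ju$, so at $x$ we have $\partial\partial_Jf=\partial u\wedge\partial_Ju$. For functions $\partial_Ju=J^{-1}\bar\partial u$, that is, $\partial_Ju(Z)=\bar\partial u(ZJ^{-1})$. Hence $\partial_Ju(YJ)=\bar\partial u(Y)$ and $\partial_Ju(Y)=-\bar\partial u(YJ)$, and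
\[
\partial\partial_Jf(Y,YJ)=\partial u(Y)\,\bar\partial u(Y)+\partial u(YJ)\,\bar\partial u(YJ)=|\partial u(Y)|^2+|\partial u(YJ)|^2 .
\]
Since $\partial u(Y)=\frac12\big(\xi(Y)-\sqrt{-1}\,\xi(YI)\big)$ and $YJI=-YK$, this equals $\frac14\sum_{a}\xi(YR_a)^2$. On the other hand $Df(x)=0$ and $D^2f(x)=\xi\otimes\xi$. Thus $P^{ij}\xi_i\xi_j=\sum_a\xi(YR_a)^2$ for every $\xi$, which determines $P^{ij}$ and gives \eqref{eq:formula}.

On $\mathbb H^n$, if $f$ is linear then $\partial_Jf$ has constant coefficients, so $\partial\partial_Jf=0$ and the first order part vanishes.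
\end{proof}

\subsection{Frames}

The form \eqref{eq:formula} tests $D^2f$ on the quaternionic line spanned by $Y$. To compare different points we identify their tangent spaces by $\mathbb H$-linear maps. Choose an $\mathbb H$-basis of $T_{x_0}X$ and extend it to smooth vector fields $Y_1,\dots,Y_n$ near $x_0$. In a chart, near $x_0$, the map
\[
E(x):\mathbb H^n=\mathbb R^m\to\mathbb R^m,\qquad E(x)q=\sum_kY_k(x)q_k,
\]
is an isomorphism, smooth in $x$, and $E(x)(qR_a)=(E(x)q)R_a$. For $v\in\mathbb H^n$ put
\[
e_a(x,v)=E(x)(vR_a),\qquad\sigma_v(x)=(e_0,\dots,e_3)(x,v),\qquad\beta_x(v)=\Gamma_x(E(x)v,E(x)v),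
\]
\begin{equation}\label{eq:F}
F_x(p,A;v)=\sum_{a=0}^3A(e_a(x,v),e_a(x,v))+p\cdot\beta_x(v),\qquad(L_vf)(x)=F_x(Df(x),D^2f(x);v).
\end{equation}
We regard $\sigma_v(x)$ as an $m\times4$ matrix and let $|\cdot|$ be its Hilbert--Schmidt norm. By Lemma~\ref{lem:formula},
\[
L_vf=4\,\partial\partial_Jf(Y,YJ)\quad\text{with }Y=E(\cdot)v .
\]
Every tangent vector at $x$ is of the form $E(x)v$, and $L_v$ is homogeneous of degree $2$ in $v$. So a $C^2$ function is strictly psh iff $L_vf>0$ everywhere for all $|v|=1$. A chart domain on which such an $E$ is given is called a \emph{frame domain}.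

\begin{lemma}\label{lem:dist}
\begin{itemize}
\item[(1)] $P'$ is local: if $h\in P'(X)$ then $h|_U\in P'(U)$ for every open $U\subset X$, and $h\in P'(X)$ if $h|_{U}\in P'(U)$ for all $U$ in an open cover. It is closed under sums, multiplication by non-negative constants, and locally uniform limits.
\item[(2)] If $\Omega$ is a frame domain and $h\in P'(\Omega)$, then $L_vh\ge0$ in $\mathcal D'(\Omega)$ for every $v\in\mathbb H^n$.
\item[(3)] A $C^2$ function $f$ on a frame domain is psh iff $L_vf\ge0$ pointwise for all $|v|=1$.
\end{itemize}
\end{lemma}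

\begin{proof}
(1) Let $h\in P'(X)$, let $Y$ be a vector field on an open set $U$, let $\phi\ge0$ be a test density on $U$, and let $\chi\in C_c^\infty(U)$ equal $1$ near $\operatorname{supp}\phi$. Apply the definition to the global field $\chi Y$: since $\partial\partial_Jh(\chi Y,\chi YJ)=\chi^2\,\partial\partial_Jh(Y,YJ)$ on $U$, we get $\langle\partial\partial_Jh(Y,YJ),\phi\rangle\ge0$. The converse follows by splitting $\phi$ with a partition of unity. Closure under sums and non-negative multiples is immediate. If $h_N\to h$ locally uniformly, then $h_N\to h$ as distributions, so $\partial\partial_Jh_N(Y,YJ)\to\partial\partial_Jh(Y,YJ)$ as distributions, and non-negativity passes to the limit.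

(2) Differential operators with smooth coefficients and contraction with smooth fields are continuous on distributions, so $L_vh=4\,\partial\partial_Jh(Y,YJ)$ with $Y=E(\cdot)v$ also holds for distributions $h$. We test against $\phi\,dx$ in the chart; the choice of positive smooth density does not affect signs.

(3) If $f$ is psh, then by (2) the continuous function $L_vf$ is non-negative as a distribution, hence pointwise. Conversely, if $L_vf\ge0$ pointwise for all $|v|=1$, then $\partial\partial_Jf(Y,YJ)\ge0$ at each point for each tangent vector $Y$.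
\end{proof}

\subsection{Good balls}

Take a frame domain with coordinates centered at $x_0$ and write $B_r=B(0,r)$. At the origin $L_v|x|^2=2|\sigma_v(0)|^2>0$ for $|v|=1$. By compactness of the unit sphere and continuity, for all sufficiently small $R>0$ the chart and the frame are defined on a neighborhood of $\overline B_{3R}$ and
\begin{equation}\label{eq:good}
L_v|x|^2\ge c_0>0\quad\text{on }\overline B_{3R},\ |v|=1.
\end{equation}
Such a $B_R$, with its chart and frame, is called a \emph{good ball} at $x_0$. Good balls exist at every point, are arbitrarily small, and do not depend on any function $h$. We denote by $C$ constants that depend only on the good ball and may change from line to line. For $x,y\in\overline B_{3R}$ and $|v|=1$, the \emph{transport} $T_{x,y}:=E(x)E(y)^{-1}$ satisfies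
\begin{equation}\label{eq:transport}
T_{x,y}\,e_a(y,v)=e_a(x,v),\qquad|T_{x,y}-1|\le C|x-y|,
\end{equation}
and $\sigma_v$ and $\beta_{\,\cdot}(v)$ are bounded by $C$ and $C$-Lipschitz on $\overline B_{3R}$.

\section{A model: one moving direction in the plane}\label{sec:model}

We show the mechanism of Sections~\ref{sec:sup} and~\ref{sec:mollify} in the simplest case in which a direction moves. In $\mathbb R^2$ let
\[
e(x)=(1,x_2),\qquad Lf(x)=D^2f(x)(e(x),e(x))=f_{11}+2x_2f_{12}+x_2^2f_{22}.
\]
Nothing in this section is used later.

\subsection{Why not mollify at once?}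

Mollification does not preserve $Lh\ge0$. For $h=-|x_2|$ we have $\partial_2^2h=-2\,\delta_{\{x_2=0\}}$, so $Lh=-2x_2^2\,\delta_{\{x_2=0\}}=0$. But if $h_\delta=h*\rho_\delta$ and $\rho^{1}_\delta(x_2)=\int\rho_\delta\,dx_1$, then $Lh_\delta=-2x_2^2\rho^{1}_\delta(x_2)$, which is negative at some points. For this $h$ the defect is small. In general, however, the commutator of $L$ with convolution contains the term with kernel $2(x_2-z_2)\,\partial_1\partial_2\rho_\delta(x-z)$, which has integral zero and $L^1$ norm of order $\delta^{-1}$. Estimated by size, its effect on a function with modulus of continuity $\mu$ is of order $\mu(\delta)/\delta$, and this bound need not tend to $0$ even for Lipschitz functions. So we use the inequality itself and not only the size of the terms.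

\subsection{Sup-convolution with transport}

Suppose $h$ satisfies $Lh\ge0$ in the viscosity sense, and let
\[
h^\varepsilon(x)=\max_y\Big(h(y)-\frac{|x-y|^2}{2\varepsilon}\Big),
\]
with $y$ in a fixed closed ball. As will be shown in Section~\ref{sec:sup}, $h^\varepsilon+|x|^2/2\varepsilon$ is convex, and for $x$ well inside the ball $h^\varepsilon\to h$ and a maximizer $y$ for $x$ is an interior point with $|x-y|^2/\varepsilon\to0$. Let $h^\varepsilon$ have Hessian $A$ at $x$. By definition,
\begin{equation}\label{eq:modeldouble}
h(y')\le h^\varepsilon(x')+\frac{|x'-y'|^2}{2\varepsilon}\quad\text{for all }x'\text{ and all }y'\text{ in the ball, with equality at }(x,y).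
\end{equation}
The usual choice is to let $x'$ and $y'$ move in parallel, $x'-x=y'-y$. Then the last term of \eqref{eq:modeldouble} is constant and the viscosity inequality at $y$ yields $A(e(y),e(y))\ge0$. This is the wrong direction: the difference
\[
A(e(y),e(y))-A(e(x),e(x))=2(y_2-x_2)A_{12}+(y_2^2-x_2^2)A_{22}
\]
is not controlled, because $A$ is bounded only from below.

So we let $x'-x=T(y'-y)$ with a matrix $T$ that carries $e(y)$ to $e(x)$:
\[
T=\begin{pmatrix}1&0\\x_2-y_2&1\end{pmatrix},\qquad Te(y)=e(x),\qquad(T-1)e(y)=(0,x_2-y_2).
\]
Now $x'-y'=(x-y)+(T-1)(y'-y)$. The right side of \eqref{eq:modeldouble}, as a function of $y'$, has second derivative $A(e(x),e(x))+\frac1\varepsilon|(T-1)e(y)|^2$ in the direction $e(y)$, and the viscosity inequality at $y$ gives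
\[
A(e(x),e(x))\ge-\frac{(x_2-y_2)^2}{\varepsilon}\longrightarrow0 .
\]
The penalty pays for the transport, and the price is quadratic in $|x-y|$. (Strictly, $h^\varepsilon$ must first be replaced by a $C^2$ function above it; see Section~\ref{sec:sup}.)

\subsection{Mollifying a semiconvex function}

Let $g=h^\varepsilon$, and for this model suppose that $g$ is $C^2$, with Hessian $A(z)$, Lipschitz constant $\Lambda$, and
\[
A(z)\ge-\varepsilon^{-1},\qquad A(z)(e(z),e(z))\ge-\tau .
\]
Let $g_\delta=g*\rho_\delta$ with $\delta<1$, fix $x$ in a bounded set, and let $d\nu=\rho_\delta(x-z)\,dz$. We need a lower bound for $\int A(z)(e(x),e(x))\,d\nu(z)$, whereas the hypothesis concerns $e(z)$. Expanding $e(x)=e(z)+(0,x_2-z_2)$ produces a cross term of size $\delta|A(z)|$. The Lipschitz bound and semiconvexity give only $\int|A|\,d\nu\le C_\varepsilon/\delta$, so the cross term is bounded but not small.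

A square root helps. The expression $N_z(w)=\big(A(z)(w,w)+\varepsilon^{-1}|w|^2\big)^{1/2}$ is a seminorm, $N_z(e(z))^2\ge\ell(z):=\max(0,\varepsilon^{-1}|e(z)|^2-\tau)$, and with $b(z)=A_{22}(z)+\varepsilon^{-1}$ the triangle inequality gives
\[
N_z(e(x))\ge\ell(z)^{1/2}-\delta\,b(z)^{1/2},\qquad\text{hence}\qquad N_z(e(x))^2\ge\ell(z)-2\delta\,\ell(z)^{1/2}b(z)^{1/2}.
\]
The point is that the cross term is now measured against the \emph{lower bound} $\ell^{1/2}$, which is bounded, and not against $N_z(e(z))$, which may be huge; if $N_z(e(z))$ is huge, its square wins. So only the square root of the Hessian is multiplied by $\delta$. Since $\int b^{1/2}d\nu\le\big(\int b\,d\nu\big)^{1/2}=\big(\partial_2^2g_\delta(x)+\varepsilon^{-1}\big)^{1/2}\le C_\varepsilon\delta^{-1/2}$, integration gives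
\[
Lg_\delta(x)=\int N_z(e(x))^2\,d\nu(z)-\varepsilon^{-1}|e(x)|^2\ge-\tau-C_\varepsilon\delta^{1/2}.
\]
We first choose $\varepsilon$ and then $\delta$, and a small strictly convex term makes the result positive.

\section{From distributions to viscosity}\label{sec:viscosity}

The model argument started from the viscosity inequality. We now derive it from the distributional one. The difficulty is that $L_vh\ge0$ cannot be evaluated at a point and that $L_v$ alone is degenerate for $n\ge2$. The second problem disappears because the inequality holds for \emph{all} $v$: adding small multiples of other $L_{v_k}$ gives an elliptic operator. The first is then a maximum principle for continuous distributional subsolutions, which we prove by duality. If $w$ is a subsolution with a strict maximum $0$ at $x_0$, we test it against a function $\Theta_s\geq 0$ for which $L^*\Theta_s$ is, up to a small error, a positive mass away from $x_0$, where $w$ is clearly negative, minus an equal mass near $x_0$, where $w$ is almost $0$.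

\begin{proposition}\label{prop:visc}
Let $\Omega$ be a frame domain, $h\in P'(\Omega)$, and let $\varphi$ be $C^2$ near $x_0\in\Omega$ with $h-\varphi$ having a local maximum at $x_0$. Then $F_{x_0}(D\varphi(x_0),D^2\varphi(x_0);v)\ge0$ for all $v\in\mathbb H^n$.
\end{proposition}

\begin{proof}
Suppose the value is negative for some $v_1$; then $v_1\neq0$. Adding a constant to $\varphi$ we may assume $h(x_0)=\varphi(x_0)$.

\emph{A strict maximum.} Let $Q$ be the second order Taylor polynomial of $\varphi$ at $x_0$ plus $\eta|x-x_0|^2$, with $\eta>0$ so small that $L_{v_1}Q(x_0)<0$. Near $x_0$ we have $h\le\varphi\le Q-\frac\eta2|x-x_0|^2$. So $w:=h-Q$ satisfies $w(x_0)=0$ and $w\le-\frac\eta2|x-x_0|^2$ near $x_0$.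

\emph{An elliptic operator.} Complete $v_1$ to an $\mathbb H$-basis $v_1,\dots,v_n$ of $\mathbb H^n$ and let $L=L_{v_1}+c\sum_{k\ge2}L_{v_k}$, with $c>0$ so small that $LQ(x_0)<0$. The $4n$ vectors $e_a(x,v_k)=E(x)(v_kR_a)$ form a basis of $\mathbb R^m$, so $L=a^{ij}\partial_{ij}+b^i\partial_i$ is elliptic with smooth coefficients. By Lemma~\ref{lem:dist}(2), $Lh\ge0$ in the sense of distributions. Let
\[
L^*u=\partial_{ij}(a^{ij}u)-\partial_i(b^iu)=a^{ij}\partial_{ij}u+b_*^i\partial_iu+c_*u
\]
be the formal transpose.

\emph{Choice of the ball.} The zeroth order coefficient $c_*$ may have any sign, so the maximum principle does not apply to $L^*$ directly. We repair this with the weight $\theta=1-\Lambda|x-x_0|^2$ on $B=B(x_0,r)$. Here and below $r$ is at most the radius of a fixed closed ball about $x_0$ in $\Omega$. As long as $\Lambda r^2\le1$ we have $0\le\theta\le1$ on $\overline B$, and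
\[
L^*\theta=-2\Lambda\operatorname{tr}a-2\Lambda\,b_*\cdot(x-x_0)+c_*\theta\le C'-\Lambda(2\operatorname{tr}a-C'r),
\]
where $C'>0$ depends only on bounds for $b_*$ and $c_*$ on the fixed ball. Choose $r_0$ with $2\operatorname{tr}a-C'r_0\ge a_0>0$ on $\overline B(x_0,r_0)$, then $\Lambda=C'/a_0$, and then $r\le r_0$ so small that $\Lambda r^2\le\frac12$, that $L$ is uniformly elliptic and $LQ<0$ on $\overline B$, and that the above bound for $w$ holds on $\overline B$. With $d:=\eta r^2/8$ we have on $\overline B$:
\[
\tfrac12\le\theta\le1,\qquad L^*\theta\le0,\qquad w\le0,\qquad w\le-d\ \text{ where }\tfrac r2\le|x-x_0|\le r,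
\]
and $Lw=Lh-LQ\ge0$ in $\mathcal D'(B)$.

\emph{A dual function.} Pick $0<\rho<r/2$ with $|w|\le d/4$ on $B(x_0,\rho)$, and $0\le f\in C_c^\infty(B(x_0,\rho))$ with $\int f=1$. The operator
\[
\tilde L\zeta:=L^*(\theta\zeta)=\theta\,a^{ij}\partial_{ij}\zeta+(2a^{ij}\partial_j\theta+\theta\,b^i_*)\,\partial_i\zeta+(L^*\theta)\,\zeta
\]
is uniformly elliptic on $\overline B$ with smooth coefficients and zeroth order coefficient $\le0$. For such operators the Dirichlet problem with smooth data on a ball is solvable in $C^{2,\alpha}(\overline B)$ \cite[Thm.~6.14]{GT}. Let $\zeta$ solve $\tilde L\zeta=-f$ in $B$, $\zeta=0$ on $\partial B$. By the weak maximum principle \cite[Cor.~3.2]{GT}, $\zeta\ge0$. By the strong one \cite[Thm.~3.5]{GT}, if $\zeta$ vanished at a point of $B$ it would be constant, hence $0$, contradicting $f\not\equiv0$. So $\Theta:=\theta\zeta\in C^2(\overline B)$ satisfies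
\[
L^*\Theta=-f,\qquad\Theta=0\text{ on }\partial B,\qquad\Theta>0\text{ in }B.
\]

\emph{Cutting off.} We would like to test $Lw\ge0$ against $\Theta$, but $\Theta$ is not compactly supported. Let $\gamma\in C^\infty(\mathbb R)$ be convex with $\gamma=0$ for $t\le1$ and $\gamma'=1$ for $t\ge2$, and let $\gamma_s(t)=s\gamma(t/s)$ for $s>0$. The function $t\gamma'-\gamma$ vanishes at $t=0$, is nondecreasing on $t\ge0$ because $(t\gamma'-\gamma)'=t\gamma''$, and equals $2-\gamma(2)\le2$ for $t\ge2$. Hence
\begin{equation}\label{eq:gamma}
0\le t\gamma_s'(t)-\gamma_s(t)\le2s\qquad(t\ge0).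
\end{equation}
The function $\Theta_s:=\gamma_s(\Theta)\ge0$ lies in $C_c^2(B)$, because $\Theta\ge s$ on its support. By the chain rule,
\[
L^*\Theta_s=\gamma_s'(\Theta)(L^*\Theta-c_*\Theta)+G_s+c_*\gamma_s(\Theta)=-\gamma_s'(\Theta)f+G_s+c_*\big(\gamma_s(\Theta)-\Theta\gamma_s'(\Theta)\big),
\]
with $G_s=\gamma_s''(\Theta)\,a^{ij}\partial_i\Theta\,\partial_j\Theta\ge0$. Let $2s<\min_{\overline B(x_0,r/2)}\Theta$. Then $\gamma_s'(\Theta)=1$ on $\operatorname{supp}f$, and $G_s$ vanishes where $|x-x_0|\le r/2$. Since $L$ kills constants, $\int_BL^*\Theta_s=\int_B\Theta_s\,L1=0$, and \eqref{eq:gamma} gives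
\[
\int G_s\ge1-C''s,\qquad C''=2|B|\sup_B|c_*|.
\]

\emph{Contradiction.} First, $\int wL^*\Theta_s\ge0$: the mollifications of $\Theta_s$ are non-negative smooth test functions with support in a fixed compact subset of $B$ and converge to $\Theta_s$ in $C^2$, $w$ is continuous, and $Lw\ge0$. Second, $-\int wf\le d/4$, and $w\le-d$ wherever $G_s\ne0$, so by \eqref{eq:gamma}
\[
\int wL^*\Theta_s\le\frac d4-d(1-C''s)+C''s\sup_B|w| .
\]
The right side is negative for small $s$, a contradiction.
\end{proof}

\section{Sup-convolution along quaternionic frames}\label{sec:sup}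

Let $B_R$ be a good ball and let $h$ be continuous on a neighborhood of $\overline B_{3R}$ in its frame domain and viscosity psh there, in the sense of Theorem~\ref{thm:equiv}(ii). In the frame this means: if $\varphi$ is $C^2$ near $y$ and $h-\varphi$ has a local maximum at $y$, then $F_y(D\varphi(y),D^2\varphi(y);v)\ge0$ for all $v$.

Let $M=1+\max_{\overline B_{3R}}|h|$, and let $\mu_h$ be the nondecreasing modulus of continuity of $h$ on $\overline B_{3R}$. For $\varepsilon>0$ with $2\sqrt{M\varepsilon}<R$ set
\begin{equation}\label{eq:supconv}
h^\varepsilon(x)=\max_{y\in\overline B_{3R}}\Big(h(y)-\frac{|x-y|^2}{2\varepsilon}\Big),\qquad x\in\mathbb R^m.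
\end{equation}
The function $h^\varepsilon+|x|^2/2\varepsilon$ is finite and convex, as the maximum of the affine functions $h(y)-|y|^2/2\varepsilon+x\cdot y/\varepsilon$ of $x$. If $x\in B_{2R}$ and $y$ is a maximizer, comparison with the competitor $x$ gives $\frac{|x-y|^2}{2\varepsilon}\le h(y)-h(x)\le2M$. So $|x-y|\le2\sqrt{M\varepsilon}<R$ and $y\in B_{3R}$ is an interior point. Inserting this bound into $h(y)-h(x)\le\mu_h(|x-y|)$ we get
\begin{equation}\label{eq:supest}
\frac{|x-y|^2}{2\varepsilon}\le\mu_\varepsilon:=\mu_h(2\sqrt{M\varepsilon})\to0,\qquad h\le h^\varepsilon\le h+\mu_\varepsilon\quad\text{on }B_{2R}.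
\end{equation}
Continuity of $h$ is used here: it makes $|x-y|^2/\varepsilon$ tend to zero, and not merely stay bounded.

\begin{proposition}\label{prop:sup}
There are $\tau_\varepsilon\ge0$ with $\tau_\varepsilon\to0$ as $\varepsilon\to0$ such that at every $x\in B_{2R}$ where $h^\varepsilon$ has a second order Taylor expansion, with gradient $p$ and Hessian $A$,
\[
F_x(p,A;v)\ge-\tau_\varepsilon\quad\text{for all }|v|=1.
\]
\end{proposition}

\begin{proof}
Let $y$ be a maximizer for $x$. The function $x'\mapsto h^\varepsilon(x')-h(y)+|x'-y|^2/2\varepsilon$ is non-negative and vanishes at $x$, so $p=(y-x)/\varepsilon$.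

For $\eta>0$ let $\varphi(x')=h^\varepsilon(x)+p\cdot(x'-x)+\frac12A(x'-x,x'-x)+\eta|x'-x|^2$. Then $h^\varepsilon\le\varphi$ near $x$, with equality at $x$. For $(x',y')$ near $(x,y)$ we have $y'\in B_{3R}$ and
\[
h(y')\le h^\varepsilon(x')+\frac{|x'-y'|^2}{2\varepsilon}\le\varphi(x')+\frac{|x'-y'|^2}{2\varepsilon},\quad\text{with equality at }(x,y).
\]
As in the model we insert $x'=x+T(y'-y)$ with the transport $T=T_{x,y}$. Then
\[
\Phi(y')=\varphi\big(x+T(y'-y)\big)+\frac1{2\varepsilon}\big|x-y+(T-1)(y'-y)\big|^2
\]
satisfies $h\le\Phi$ near $y$ and $h(y)=\Phi(y)$. Its derivatives are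
\[
D\Phi(y)=T^tp+\tfrac1\varepsilon(T-1)^t(x-y),\qquad D^2\Phi(y)=T^t(A+2\eta)T+\tfrac1\varepsilon(T-1)^t(T-1).
\]
The viscosity property at $y$ is $F_y(D\Phi(y),D^2\Phi(y);v)\ge0$. Since $Te_a(y,v)=e_a(x,v)$, it reads
\begin{align*}
0\le{}&F_x(p,A;v)+2\eta|\sigma_v(x)|^2+\frac1\varepsilon\sum_a|(T-1)e_a(y,v)|^2\\
&+p\cdot\big(T\beta_y(v)-\beta_x(v)\big)+\frac1\varepsilon(x-y)\cdot(T-1)\beta_y(v).
\end{align*}
We have $T\beta_y-\beta_x=(T-1)\beta_y+(\beta_y-\beta_x)$ and $|p|=|x-y|/\varepsilon$. So by \eqref{eq:transport} and the Lipschitz bounds, the sum of the last three terms is at most $C_1|x-y|^2/\varepsilon$ with a constant $C_1$ depending only on the good ball, hence at most $2C_1\mu_\varepsilon$ by \eqref{eq:supest}. Let $\eta\to0$ and put $\tau_\varepsilon=2C_1\mu_\varepsilon$.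
\end{proof}

The quaternionic structure enters this proof through the existence of one linear map $T_{x,y}$ close to the identity that transports all the quadruples $e_a(y,v)$ at once.

\section{Mollifying the semiconvex function}\label{sec:mollify}

Fix $\varepsilon$ and write $g=h^\varepsilon$. The function $\hat g=g+|x|^2/2\varepsilon$ is convex and finite on $\mathbb R^m$, hence locally Lipschitz; let $\Lambda_\varepsilon$ be a Lipschitz constant of $g$ on $B_{2R}$. We recall what replaces the assumption $g\in C^2$ of the model.

For each vector $\xi$ the distribution $D^2\hat g(\xi,\xi)$ is non-negative, hence a non-negative Radon measure. By polarization $D^2\hat g$, and so $D^2g$, is a matrix-valued Radon measure. The absolutely continuous and singular parts of $D^2\hat g(\xi,\xi)$ are non-negative. So the absolutely continuous part of $D^2g$ has a density $A(z)$ with $A(z)\ge-\varepsilon^{-1}\mathrm{Id}$ for a.e.\ $z$, and the singular part of $D^2g$, which is that of $D^2\hat g$, is positive semidefinite. Alexandrov's theorem \cite[\S6.4]{EG} says that for a.e.\ $z$ the function $g$ has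 a second order Taylor expansion at $z$, with gradient $Dg(z)$ and Hessian $A(z)$. Thus Proposition~\ref{prop:sup} applies at almost every point of $B_{2R}$.

Let $g_\delta=g*\rho_\delta$ with a standard non-negative mollifier supported in $B_\delta$ and $\delta<\min(R,1)$. Below, $C_\varepsilon$ denotes constants that may depend on $\varepsilon$, $h$ and the good ball, but not on $\delta$, $v$ or $x$.

\begin{proposition}\label{prop:moll}
$L_vg_\delta\ge-\tau_\varepsilon-C_\varepsilon\delta^{1/2}$ on $B_R$ for all $|v|=1$.
\end{proposition}

\begin{proof}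
Let $x\in B_R$, $|v|=1$, and $d\nu(z)=\rho_\delta(x-z)\,dz$, a probability measure on $B(x,\delta)\subset B_{2R}$. We have $D^2g_\delta=(D^2g)*\rho_\delta$, and the vectors $e_a(x,v)$ do not depend on $z$. Since the singular part of $D^2g$ is positive semidefinite, dropping it gives
\begin{equation}\label{eq:drop}
L_vg_\delta(x)\ge\int\Big[\sum_aA(z)\big(e_a(x,v),e_a(x,v)\big)+Dg(z)\cdot\beta_x(v)\Big]d\nu(z).
\end{equation}
Put $A_+(z)=A(z)+\varepsilon^{-1}\mathrm{Id}\ge0$ and let $N_z(x)=|A_+(z)^{1/2}\sigma_v(x)|$ be the Hilbert--Schmidt norm, so that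
\[
N_z(x)^2=\sum_aA(z)\big(e_a(x,v),e_a(x,v)\big)+\varepsilon^{-1}|\sigma_v(x)|^2 .
\]
Proposition~\ref{prop:sup} at $z$ says that for a.e.\ $z$
\[
N_z(z)^2\ge\ell(z):=\max\big(0,\ \varepsilon^{-1}|\sigma_v(z)|^2-Dg(z)\cdot\beta_z(v)-\tau_\varepsilon\big),\qquad\ell\le C_\varepsilon .
\]
The triangle inequality and $|\sigma_v(x)-\sigma_v(z)|\le C\delta$ give
\[
N_z(x)\ge N_z(z)-\big|A_+(z)^{1/2}(\sigma_v(x)-\sigma_v(z))\big|\ge\ell(z)^{1/2}-k(z),\qquad k(z)=C\delta\,\|A_+(z)\|^{1/2}.
\]
Since $N_z(x)\ge0$, it follows that
\[
N_z(x)^2\ge\big((\ell^{1/2}-k)_+\big)^2\ge\ell-2k\,\ell^{1/2}\ge\ell(z)-C_\varepsilon\,\delta\,\|A_+(z)\|^{1/2};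
\]
in the second inequality, if $\ell^{1/2}<k$ then the right side is $\le0$. The integrand in \eqref{eq:drop} is $N_z(x)^2-\varepsilon^{-1}|\sigma_v(x)|^2+Dg(z)\cdot\beta_x(v)$. By the definition of $\ell$ it is at least
\begin{align*}
\varepsilon^{-1}\big(|\sigma_v(z)|^2-|\sigma_v(x)|^2\big)&+Dg(z)\cdot\big(\beta_x(v)-\beta_z(v)\big)-\tau_\varepsilon-C_\varepsilon\delta\|A_+(z)\|^{1/2}\\
&\ge-\tau_\varepsilon-C_\varepsilon\delta-C_\varepsilon\delta\|A_+(z)\|^{1/2},
\end{align*}
because $\sigma_v$ and $\beta_{\,\cdot}(v)$ are bounded and Lipschitz and $|Dg|\le\Lambda_\varepsilon$ a.e.\ on $B_{2R}$.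

It remains to bound $\int\|A_+\|^{1/2}d\nu$. By the Cauchy--Schwarz inequality, $\|A_+\|\le\operatorname{tr}A_+$, and the non-negativity of the trace of the singular part,
\[
\int\|A_+\|^{1/2}d\nu\le\Big(\int\operatorname{tr}A_+\,d\nu\Big)^{1/2}\le\Big(\Delta g_\delta(x)+\frac m\varepsilon\Big)^{1/2}\le C_\varepsilon\delta^{-1/2}.
\]
For the last step, $\Delta g_\delta(x)=\int D\rho_\delta(x-z)\cdot Dg(z)\,dz\le C\Lambda_\varepsilon/\delta$ and $\delta<1$. Integrating the lower bound for the integrand gives the proposition.
\end{proof}

\section{The local theorems}\label{sec:local}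

\begin{proposition}\label{prop:local}
Let $B_R$ be a good ball and let $h$ be continuous and viscosity psh on a neighborhood of $\overline B_{3R}$. Then there are $C^\infty$ strictly psh functions on $B_R$, decreasing in $N$, that converge to $h$ uniformly on $B_R$. In particular this holds for every $h$ that is in $P'$ on a neighborhood of $\overline B_{3R}$.
\end{proposition}

\begin{proof}
The last assertion follows from the first by Proposition~\ref{prop:visc}. For large $N$ let $\varepsilon=1/N$, and choose $\delta_N<\min(R,1)$ with $C_\varepsilon\delta_N^{1/2}\le1/N$, where $C_\varepsilon$ is the constant of Proposition~\ref{prop:moll}, and $\Lambda_\varepsilon\delta_N\le1/N$. Put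
\[
h_N=h^\varepsilon*\rho_{\delta_N}+c_0^{-1}\Big(\tau_\varepsilon+\frac2N\Big)|x|^2\in C^\infty(B_R).
\]
By Proposition~\ref{prop:moll} and \eqref{eq:good}, for $|v|=1$ on $B_R$,
\[
L_vh_N\ge-\tau_\varepsilon-\frac1N+\tau_\varepsilon+\frac2N=\frac1N>0,
\]
so $h_N$ is strictly psh. By \eqref{eq:supest} and $|h^\varepsilon*\rho_{\delta_N}-h^\varepsilon|\le\Lambda_\varepsilon\delta_N$ on $B_R$,
\[
\sup_{B_R}|h_N-h|\le\mu_\varepsilon+\frac1N+c_0^{-1}\Big(\tau_\varepsilon+\frac2N\Big)R^2\to0 .
\]
Pass to a subsequence, renumbered, with $\sup_{B_R}|h_N-h|\le2^{-N}$. Then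
\[
h_{N+1}+3\cdot2^{-N-1}\le h+2\cdot2^{-N}\le h_N+3\cdot2^{-N},
\]
so the strictly psh functions $h_N+3\cdot2^{-N}$ decrease in $N$ and converge to $h$ uniformly.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $U=B_R$ be a good ball at $x_0$ inside the prescribed neighborhood; it does not depend on $h$. Every $h\in P'(X)$ restricts to an element of $P'$ near $\overline B_{3R}$, by Lemma~\ref{lem:dist}(1), so Proposition~\ref{prop:local} gives the decreasing approximants. Since they lie in $P'(U)\cap C^2(U)$, we get $P'(X)\subset P''(X)$, and the reverse inclusion holds by definition.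
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(i)$\Rightarrow$(ii) is Proposition~\ref{prop:visc} on a frame domain around $x_0$, because every $Y\in T_{x_0}X$ is $E(x_0)v$ for some $v$. (ii)$\Rightarrow$(iii) is Proposition~\ref{prop:local}. (iii)$\Rightarrow$(i) follows from Lemma~\ref{lem:dist}(1).
\end{proof}

\section{Gluing: the global theorems}\label{sec:glue}

\subsection{Regularized maxima}

To glue local approximations we take maxima, smoothed so that the result is $C^\infty$. Let $\kappa\ge0$ be an even smooth function on $\mathbb R$ with support in $[-1,1]$ and $\int\kappa=1$. For $\eta=(\eta_1,\dots,\eta_k)$ with $\eta_j>0$ and $t\in\mathbb R^k$ set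
\[
\mathcal M_\eta(t)=\int_{\mathbb R^k}\max_j(t_j+\eta_js_j)\prod_j\kappa(s_j)\,ds .
\]

\begin{lemma}\label{lem:regmax}
\begin{itemize}
\item[(1)] $\mathcal M_\eta$ is smooth, convex, and nondecreasing in each $t_j$, and $\sum_j\partial_j\mathcal M_\eta=1$.
\item[(2)] $\max_jt_j\le\mathcal M_\eta(t)\le\max_j(t_j+\eta_j)$.
\item[(3)] If $t_j+\eta_j\le t_i-\eta_i$ for some $i\neq j$, then $t_j$ (with $\eta_j$) can be omitted without changing the value of $\mathcal M_\eta$.
\item[(4)] If $u_1,\dots,u_k$ are $C^\infty$ strictly psh functions on a common open set, so is $\mathcal M_\eta(u_1,\dots,u_k)$.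
\end{itemize}
\end{lemma}

\begin{proof}
(1) Substituting $r_j=t_j+\eta_js_j$ we see that $\mathcal M_\eta$ is the convolution of $\max$ with a smooth compactly supported kernel, hence smooth. Convexity and monotonicity are inherited from $\max$. Since $\mathcal M_\eta(t+c(1,\dots,1))=\mathcal M_\eta(t)+c$, the partial derivatives add up to $1$.

(2) The upper bound holds because $|s_j|\le1$ on the support. The lower bound is Jensen's inequality for the convex function $\max$, since $\int s\kappa(s)\,ds=0$.

(3) For $s\in[-1,1]^k$ we have $t_j+\eta_js_j\le t_i+\eta_is_i$, so the $j$-th entry does not affect the maximum, and $s_j$ integrates out.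

(4) In a frame domain, with $e_au:=Du\cdot e_a(\cdot,v)$, the chain rule gives
\[
L_v\big(\mathcal M_\eta(u)\big)=\sum_j\partial_j\mathcal M_\eta\,L_vu_j+\sum_{i,j}\partial_{ij}\mathcal M_\eta\sum_a(e_au_i)(e_au_j).
\]
For $v\ne0$ the first sum is positive because the weights are non-negative with sum $1$, and the second is non-negative by convexity.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:richberg}}

The plan is to build, on each ball of a locally finite cover, a smooth strictly psh function that lies above $h$ well inside the ball and below $h$ near its boundary. The regularized maximum then does not notice when a ball ends. Strictness of $h$ provides the room to bend the local approximants downward.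

\emph{The cover.} Let $(K_j)_{j\ge1}$ be a compact exhaustion of $X$ with $K_j\subset\operatorname{int}K_{j+1}$, and put $K_j=\emptyset$ for $j\le0$. For each $j\ge1$ cover the compact set $K_j\setminus\operatorname{int}K_{j-1}$ by finitely many half-balls $\{|x|<R/2\}$ of good balls $\{|x|<R\}$ whose closures lie in $\operatorname{int}K_{j+1}\setminus K_{j-2}$. This gives good balls $U_\alpha=\{|x|<R_\alpha\}$, where $x$ is the chart coordinate of $\alpha$, with $\{\overline U_\alpha\}$ locally finite and such that the half-balls $V_\alpha=\{|x|<R_\alpha/2\}$ cover $X$.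

\emph{The local functions.} By compactness, cover $\overline B_{3R_\alpha}$ by finitely many open sets in the frame domain of $\alpha$, with compact closure there, on which there are $C^2$ functions $\psi_i$ with $h-\psi_i$ psh and $L_v\psi_i\ge m_i>0$ for $|v|=1$. Since $L_v|x|^2$ is bounded on these sets for $|v|=1$, for small $c_\alpha>0$ the functions $\psi_i-2c_\alpha|x|^2$ are psh. Hence
\[
h-2c_\alpha|x|^2=(h-\psi_i)+(\psi_i-2c_\alpha|x|^2)
\]
is psh on each of the sets, and so, by Lemma~\ref{lem:dist}(1), on a neighborhood of $\overline B_{3R_\alpha}$. Choose $0<\varepsilon_\alpha\le c_\alpha$ with $\varepsilon_\alpha R_\alpha^2\le\inf_{U_\alpha}\lambda$; the infimum is positive because $\overline U_\alpha$ is compact. By Proposition~\ref{prop:local} there is a $C^\infty$ psh function $f_\alpha$ on $U_\alpha$ with $|f_\alpha-(h-2c_\alpha|x|^2)|\le\varepsilon_\alpha R_\alpha^2/16$. Put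
\[
u_\alpha=f_\alpha+2c_\alpha|x|^2+\varepsilon_\alpha\Big(\frac{R_\alpha^2}2-|x|^2\Big),\qquad\eta_\alpha=\frac3{16}\,\varepsilon_\alpha R_\alpha^2 .
\]
Then $u_\alpha$ is $C^\infty$ and strictly psh, since $2c_\alpha-\varepsilon_\alpha>0$ and \eqref{eq:good} holds. Moreover, on $U_\alpha$,
\begin{equation}\label{eq:room}
\begin{aligned}
u_\alpha&\ge h+\eta_\alpha&&\text{on }V_\alpha,\\
u_\alpha&\le h-\eta_\alpha&&\text{where }|x|\ge0.9R_\alpha,\\
u_\alpha+\eta_\alpha&\le h+\varepsilon_\alpha R_\alpha^2\le h+\lambda&&\text{everywhere}.
\end{aligned}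
\end{equation}
In units of $\varepsilon_\alpha R_\alpha^2$ these are the inequalities $\frac12-\frac14-\frac1{16}=\frac3{16}$, then $\frac12-0.81+\frac1{16}\le-\frac3{16}$, and $\frac12+\frac1{16}+\frac3{16}\le1$.

\emph{Gluing.} Define
\[
\tilde h(x)=\mathcal M_\eta\big(u_\alpha(x):x\in U_\alpha\big),
\]
a regularized maximum of finitely many numbers (at least one) with the corresponding $\eta_\alpha$. If $x\in V_\beta$, Lemma~\ref{lem:regmax}(2) and \eqref{eq:room} give $\tilde h(x)\ge u_\beta(x)\ge h(x)$; they also give $\tilde h\le h+\lambda$.

It remains to see that $\tilde h$ is smooth and strictly psh near a given point $x_0$. Let $S_0=\{\alpha:x_0\in U_\alpha\}$ and $S_1=\{\alpha:x_0\in\partial U_\alpha\}$, both finite. By local finiteness of $\{\overline U_\alpha\}$ there is a neighborhood $W$ of $x_0$ that meets only those $U_\alpha$ with $\alpha\in S_0\cup S_1$, lies in $U_\alpha$ for $\alpha\in S_0$, and satisfies $W\cap U_\alpha\subset\{|x|\ge0.9R_\alpha\}$ for $\alpha\in S_1$. Let $x\in W$ and pick $\beta$ with $x\in V_\beta$. Then $\beta\in S_0$, because for indices in $S_1$ the set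 $W$ avoids the half-ball. If $\alpha\in S_1$ and $x\in U_\alpha$, then by \eqref{eq:room}
\[
u_\alpha(x)+\eta_\alpha\le h(x)\le u_\beta(x)-\eta_\beta .
\]
Since $\beta\notin S_1$, the entries $u_\alpha$ with $\alpha\in S_1$ can be omitted one after another by Lemma~\ref{lem:regmax}(3). Hence $\tilde h=\mathcal M_\eta(u_\alpha:\alpha\in S_0)$ on all of $W$, and this is $C^\infty$ and strictly psh by Lemma~\ref{lem:regmax}(1),(4).\qed

\subsection{Proof of Theorem~\ref{thm:global}}

(b)$\Rightarrow$(a): apply (b) to $h=0$; any member of the resulting sequence is a continuous strictly psh function.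

(a)$\Rightarrow$(b): Theorem~\ref{thm:richberg}, applied to the function in (a) with $\lambda=1$, gives a $C^\infty$ strictly psh function $\psi_0$ on $X$. To have a positive one, put $\psi=e^{\psi_0}$; it is strictly psh because $L_ve^{\psi_0}=e^{\psi_0}\big(L_v\psi_0+\sum_a(e_a\psi_0)^2\big)$. For $h\in P'(X)$ the function $h+2^{-N}\psi$ is continuous and strictly psh. Theorem~\ref{thm:richberg}, applied to it with $\lambda=2^{-N}\psi$, gives $C^\infty$ strictly psh functions $\tilde h_N$ with
\[
h+2^{-N}\psi\le\tilde h_N\le h+2^{1-N}\psi .
\]
Thus $\tilde h_{N+1}\le h+2^{-N}\psi\le\tilde h_N$, and $\tilde h_N\to h$ uniformly on compact sets.\qed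

\begin{thebibliography}{9}

\bibitem{AV}
Semyon Alesker, Misha Verbitsky,
\emph{Plurisubharmonic functions on hypercomplex manifolds and HKT-geometry},
arXiv:math/0510140 (2005).

\bibitem{EG}
Evans, Gariepy,
\emph{Measure Theory and Fine Properties of Functions}.

\bibitem{GT}
Gilbarg, Trudinger,
\emph{Elliptic PDE of Second Order}.

\end{thebibliography}

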